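\title{Two-term Yang--Baxter homology of a column unital operator of rank two}

\begin{abstract}
We compute the two-term homology of a column unital Yang--Baxter operator on a free module of rank two over $k=\mathbb{Q}[y,y^{-1}]$. In each positive degree it is the sum of $k^2$, copies of $k/(1-y^2)$, and copies of $k/(1-y^4)$, the number of the latter being a partial sum of the Fibonacci sequence. This proves a conjecture from a paper of Przytycki and Wang. The result follows from a decomposition of the chain complex that holds over every commutative ring, for every value of the parameter $t=y^2$, and for every unimodular functional in place of the augmentation: the complex is a sum of four shifted copies of the tensor algebra of a complex of rank five.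
\end{abstract}

\section{The problem and the result}

\subsection*{The complex}
Let $k=\mathbb{Q}[y,y^{-1}]$ and let $V$ be the free $k$-module with basis $v_1,v_2$. We write tensor products of basis vectors as words, so that $\mathtt{12}=v_1\otimes v_2$. Let $R\colon V\otimes V\to V\otimes V$ be the linear map
\begin{equation}\label{eq:R}
R(\mathtt{11})=\mathtt{11},\qquad R(\mathtt{22})=\mathtt{22},\qquad R(\mathtt{21})=\mathtt{12},\qquad R(\mathtt{12})=y^2\,\mathtt{21}+(1-y^2)\,\mathtt{12},
\end{equation}
whose matrix in the ordered basis $\mathtt{11},\mathtt{12},\mathtt{21},\mathtt{22}$ is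
\[
\begin{bmatrix}1&0&0&0\\0&1-y^2&1&0\\0&y^2&0&0\\0&0&0&1\end{bmatrix}.
\]
This is the rank two member of a family of such operators. It is an invertible solution of the Yang--Baxter equation
\[
(R\otimes \mathrm{id})(\mathrm{id}\otimes R)(R\otimes \mathrm{id})=(\mathrm{id}\otimes R)(R\otimes \mathrm{id})(\mathrm{id}\otimes R),
\]
and it is \emph{column unital}: each column of its matrix sums to $1$. With the augmentation $\varepsilon\colon V\to k$, $\varepsilon(v_1)=\varepsilon(v_2)=1$, column unitality reads $(\varepsilon\otimes\varepsilon)R=\varepsilon\otimes\varepsilon$.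

Put $C_n=V^{\otimes n}$ for $n\ge0$, with $C_0=k$, and let $R_j$ denote $R$ acting on the factors $j,j+1$. For $1\le i\le n$ define face maps $C_n\to C_{n-1}$ by
\begin{equation}\label{eq:faces}
d^l_i=(\varepsilon\otimes\mathrm{id})\,R_1R_2\cdots R_{i-1},\qquad d^r_i=(\mathrm{id}\otimes\varepsilon)\,R_{n-1}\cdots R_{i+1}R_i ,
\end{equation}
where the rightmost map is applied first, an empty product is the identity, and $\varepsilon$ acts on the first, respectively the last, factor. Thus $d^l_i$ pulls the $i$-th factor to the left end, applying $R$ at each crossing, and deletes it there; $d_i^r$ does the same at the right end. The face maps satisfy the pre-cubical relations $d_i^{\epsilon}d_j^{\delta}=d_{j-1}^{\delta}d_i^{\epsilon}$ for $i<j$ and $\epsilon,\delta\in\{l,r\}$, so that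
\[
\partial_n=\sum_{i=1}^n(-1)^i\,(d_i^l-d_i^r)
\]
makes $(C_n,\partial_n)$ a chain complex. Its homology $H_n$ is the \emph{two-term Yang--Baxter homology} of $R$ with trivial coefficients. The problem is to determine the $k$-modules $H_n$.

\subsection*{What to expect}
The differential measures how much deleting a factor through the left end differs from deleting it through the right end. Modulo $1-y^2$ the operator $R$ is the flip $u\otimes v\mapsto v\otimes u$, both $d^l_i$ and $d_i^r$ delete the $i$-th factor in place, and $\partial\equiv0$. Now $k$ is a principal ideal domain and each $C_n$ is free of finite rank. By the Smith normal form, applied to boundaries inside cycles, the complex is a direct sum of copies of $k$ with zero differential and of two-term complexes $k\xrightarrow{\,u\,}k$ with $u\neq0$. Every such $u$ is divisible by $1-y^2$, so none is a unit, and each two-term complex contributes a torsion summand $k/(u)$ to homology. Hence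
\begin{equation}\label{eq:rankcount}
2^n=\operatorname{rank}H_n+\tau_n+\tau_{n-1},
\end{equation}
where $\tau_n$ is the number of these torsion summands in $H_n$. What remains is to find the ranks and the elements $u$.

The value $y^2=-1$ is also special. The operator $R$ fixes $\mathtt{11}$, $\mathtt{22}$ and $\mathtt{12}+y^2\,\mathtt{21}$, and it multiplies $\mathtt{12}-\mathtt{21}$ by $-y^2$; at $y^2=-1$ the last two vectors coincide and $R$ is not diagonalizable. So one expects $u=1-y^4$ next to $u=1-y^2$. One might expect more: for every even $n$ the matrix of $\partial_{n+1}$ has an entry $y^{2n}-1$ (see \eqref{eq:12n} below), which suggests torsion of orders $1-y^8$, $1-y^{12},\dots$ in higher degrees. This does not happen.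

\subsection*{The theorems}
Let $f_1=f_2=1$, $f_{i+2}=f_{i+1}+f_i$ be the Fibonacci numbers and put $s_n=\sum_{i=1}^{n+1}f_i$ for $n\ge-1$, so that $s_{-1}=0$, $s_0=1$, $s_1=2$, $s_2=4$. Define integers $a_n$ by $a_1=0$ and
\begin{equation}\label{eq:rec}
2^n=2+a_{n-1}+s_{n-3}+a_n+s_{n-2}\qquad(n\ge2).
\end{equation}
The following statement was conjectured in \cite{PW}.

\begin{theorem}\label{thm:conj}
For every $n\ge1$,
\[
H_n\cong k^2\oplus\bigl(k/(1-y^2)\bigr)^{a_n}\oplus\bigl(k/(1-y^4)\bigr)^{s_{n-2}} .
\]
\end{theorem}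

The recurrence \eqref{eq:rec} is the rank count \eqref{eq:rankcount} for these modules. In \cite{PW} it is written with $s_{n-2},s_{n-1}$ in place of $s_{n-3},s_{n-2}$; that index shift would give $4=2+0+1+a_2+2$ and make $a_2$ negative, so we use \eqref{eq:rec}.

We prove more. Let $A$ be a commutative ring, $t\in A$, and $V=Av_1\oplus Av_2$. Let $T=\bigoplus_{n\ge0}V^{\otimes n}$ be the free associative algebra on $v_1,v_2$, graded by word length $|x|$. Define $R$ by \eqref{eq:R} with $t$ in place of $y^2$. Let $e_1,e_2$ be the basis of $V^*=\operatorname{Hom}(V,A)$ dual to $v_1,v_2$, and let $\eta=\lambda_1e_1+\lambda_2e_2\in V^*$. Define $d^l_{\eta,i}$ and $d^r_{\eta,i}$ by \eqref{eq:faces} with $\eta$ in place of $\varepsilon$, and put on $V^{\otimes n}$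
\[
\partial^l_\eta=\sum_{i=1}^n(-1)^id^l_{\eta,i},\qquad \partial^r_\eta=\sum_{i=1}^n(-1)^id^r_{\eta,i},\qquad D_\eta=\partial^l_\eta-\partial^r_\eta .
\]
These maps vanish on $V^{\otimes 0}$ and are linear in $\eta$. For $A=k$, $t=y^2$, $\eta=\varepsilon$ we recover $D_\varepsilon=\partial$. Every $\eta$ shares the property $(\eta\otimes\eta)R=\eta\otimes\eta$, because the image of $R-1$ lies in the span of $\mathtt{12}-\mathtt{21}$. The generality in $\eta$ is also forced by the method: the formula for $D_\varepsilon$ of a product involves $D_{e_1}$.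

For $u\in A$ let $M_u(n)$ be the complex $A\xrightarrow{\,u\,}A$ in degrees $n+1\to n$, and let $A(n)$ be $A$ in degree $n$ with zero differential.

\begin{theorem}\label{thm:main}
Suppose that $\lambda_1,\lambda_2$ generate the unit ideal of $A$ (for instance $\eta=\varepsilon$). Then $(T,D_\eta)$ is a complex, and
\[
(T,D_\eta)\cong\bigoplus_{n\ge0}A(n)^{\beta_n}\oplus M_{1-t}(n)^{\alpha_n}\oplus M_{1-t^2}(n)^{\sigma_n},
\]
where $\beta_0=1$, $\beta_n=2$ for $n\ge1$, and
\[
\sigma_n=f_{n+1}-1,\qquad \alpha_n=\frac{2^{n+1}+(-1)^n}{3}-f_{n+1}.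
\]
For $n\ge1$ one has $\sigma_n=s_{n-2}$ and $\alpha_n=a_n$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
Take $A=k$, $t=y^2$, $\eta=\varepsilon$. The elements $u=1-y^2$ and $u=1-y^4$ are nonzero in the domain $k$, so $M_u(n)$ has homology $k/(u)$ in degree $n$ and $0$ in all other degrees.
\end{proof}

The proof of Theorem~\ref{thm:main} uses neither the Yang--Baxter equation, nor the pre-cubical relations, nor the invertibility of $R$; the identity $D_\eta^2=0$ comes out along the way. Section~\ref{sec:low} computes degrees up to three by hand, where a complex $W$ of rank five appears. Sections~\ref{sec:N}--\ref{sec:Psi} show, for arbitrary $\eta$, that $(T,D_\eta)$ is a sum of four shifted copies of the tensor algebra of $W$. Section~\ref{sec:split} splits this tensor algebra when $\eta$ is unimodular, and Section~\ref{sec:count} counts the pieces.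

\section{Free passage and the homology in degree two}\label{sec:low}

Until Section~\ref{sec:split}, $\eta\in V^*$ is arbitrary. The symbol $1$ denotes the unit of $A$ and of $T$; single letters are written $v_1,v_2$. The definition of $R$ gives
\begin{equation}\label{eq:free}
R(v_2\otimes u)=u\otimes v_2,\qquad R(u\otimes v_1)=v_1\otimes u\qquad(u\in V),
\end{equation}
and by iteration, for $x\in V^{\otimes n}$,
\begin{equation}\label{eq:free2}
R_n\cdots R_1(v_2x)=xv_2,\qquad R_1\cdots R_n(xv_1)=v_1x .
\end{equation}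
The letter $v_2$ passes freely to the right and $v_1$ passes freely to the left. As a consequence, an initial $v_2$ and a final $v_1$ are invisible to $D_\eta$.

\begin{lemma}\label{lem:free}
For all $x\in T$ we have $D_\eta(v_2x)=-v_2D_\eta(x)$ and $D_\eta(xv_1)=D_\eta(x)v_1$.
\end{lemma}

\begin{proof}
Let $x\in V^{\otimes n}$; we compare faces, omitting $\eta$ from the notation. By \eqref{eq:free2}, $d^r_1(v_2x)=\lambda_2x=d^l_1(v_2x)$, so the first faces cancel. For $1\le i\le n$ the map $d^r_{i+1}$ does not touch the first factor, so $d^r_{i+1}(v_2x)=v_2d^r_i(x)$. Also $d^l_{i+1}(v_2x)=(\eta\otimes\mathrm{id})R_1(v_2x')$ with $x'=R_1\cdots R_{i-1}(x)$. For $u\in V$ and $w\in V^{\otimes n-1}$, \eqref{eq:free} gives $(\eta\otimes\mathrm{id})R_1(v_2uw)=\eta(u)v_2w$; hence $d^l_{i+1}(v_2x)=v_2d^l_i(x)$. The shift of index changes the sign, which proves the first formula.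

For the second, $d^l_{n+1}(xv_1)=\lambda_1x=d^r_{n+1}(xv_1)$ by \eqref{eq:free2}. For $i\le n$ we have $d^l_i(xv_1)=d^l_i(x)v_1$, and $(\mathrm{id}\otimes\eta)R_n(wuv_1)=\eta(u)wv_1$ gives $d^r_i(xv_1)=d^r_i(x)v_1$.
\end{proof}

In degree one $d^l_{\eta,1}=d^r_{\eta,1}=\eta$, so $D_\eta=0$. In degree two
\begin{equation}\label{eq:deg2}
\partial^l_\eta=(\eta\otimes\mathrm{id})(R-1),\qquad \partial^r_\eta=(\mathrm{id}\otimes\eta)(1-R),
\end{equation}
so $D_\eta=(\eta\otimes\mathrm{id}+\mathrm{id}\otimes\eta)(R-1)$. The image of $R-1$ lies in the span of $\mathtt{12}-\mathtt{21}$, which $\eta\otimes\mathrm{id}+\mathrm{id}\otimes\eta$ sends to $\lambda_1v_2+\lambda_2v_1-\lambda_2v_1-\lambda_1v_2=0$. Thus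
\begin{equation}\label{eq:D2}
D_\eta=0\quad\text{on } V^{\otimes n}\text{ for }n\le2 .
\end{equation}
In degree three, Lemma~\ref{lem:free} and \eqref{eq:D2} show that $D_\eta$ kills the six words that begin with $v_2$ or end with $v_1$. There remain $\mathtt{122}$ and $\mathtt{112}$. Put
\[
a=\mathtt{11},\qquad b=\mathtt{22},\qquad c=\mathtt{12}+t\,\mathtt{21}.
\]

We treat $\mathtt{122}$ as the case $n=2$ of $v_1v_2^{\,n}$ with $n$ even. Since $R$ fixes $\mathtt{22}$, the faces $d^l_{\eta,i}(v_1v_2^{\,n})$ with $2\le i\le n+1$ are all equal and cancel in pairs, and so do the faces $d^r_{\eta,i}(v_1v_2^{\,n})$ with $2\le i\le n+1$. Hence $D_\eta(v_1v_2^{\,n})=-\lambda_1v_2^{\,n}+d^r_{\eta,1}(v_1v_2^{\,n})$. At each crossing the letter $v_1$ either advances, with weight $t$, or stays, with weight $1-t$, after which the remaining operators act on letters $v_2$ only and change nothing. So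
\[
R_n\cdots R_1(v_1v_2^{\,n})=t^nv_2^{\,n}v_1+(1-t)\sum_{i=0}^{n-1}t^i\,v_2^{\,i}v_1v_2^{\,n-i},
\]
and therefore, for even $n$,
\begin{equation}\label{eq:12n}
D_\eta(v_1v_2^{\,n})=(t^n-1)\lambda_1v_2^{\,n}+(1-t)\lambda_2\sum_{i=0}^{n-1}t^i\,v_2^{\,i}v_1v_2^{\,n-1-i}.
\end{equation}
For $\mathtt{112}$, the operator $R_1$ fixes the word, so the first two left faces cancel each other and so do the first two right faces. The third right face is $\lambda_2a$. For the third left face,
\[
R_1R_2(\mathtt{112})=R_1\bigl(t\,\mathtt{121}+(1-t)\,\mathtt{112}\bigr)=t^2\,\mathtt{211}+t(1-t)\,\mathtt{121}+(1-t)\,\mathtt{112},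
\]
which $\eta\otimes\mathrm{id}$ sends to $t^2\lambda_2a+(1-t)\lambda_1c$. Altogether
\begin{equation}\label{eq:D3}
\begin{aligned}
D_\eta(\mathtt{122})&=(1-t)\bigl(\lambda_2c-(1+t)\lambda_1b\bigr),\\
D_\eta(\mathtt{112})&=(1-t)\bigl((1+t)\lambda_2a-\lambda_1c\bigr).
\end{aligned}
\end{equation}

\begin{example}\label{ex:H2}
Let $\eta=\varepsilon$. By \eqref{eq:D2}, $H_1=V\cong A^2$, and $H_2$ is the quotient of $V^{\otimes2}$ by the image of $D_\varepsilon$. The module $V^{\otimes 2}$ has the basis $\mathtt{21}$, $b$, $c-(1+t)b$, $a-b$, and the image is spanned by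
\[
D_\varepsilon(\mathtt{122})=(1-t)\bigl(c-(1+t)b\bigr),\qquad D_\varepsilon(\mathtt{122}+\mathtt{112})=(1-t^2)(a-b).
\]
So $H_2\cong A^2\oplus A/(1-t)\oplus A/(1-t^2)$, in agreement with $a_2=s_0=1$. The two evident cycles $\mathtt{11}$ and $\mathtt{22}$ do not account for the free rank $2$: their difference is killed by $1-t^2$.
\end{example}

Both kinds of torsion are visible here, carried by five elements: $a,b,c$ in degree two and two elements in degree three. The proof shows that these five elements generate everything. The first difficulty is that Lemma~\ref{lem:free} cannot be applied word by word: the span of the words that begin with $v_1$ and end with $v_2$ is not stable under $D_\eta$, as \eqref{eq:D3} shows. We look instead for a graded submodule $K$, stable under $D_\eta$, with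
\begin{equation}\label{eq:wish}
T=K\oplus Kv_1\oplus v_2K\oplus v_2Kv_1 .
\end{equation}
If the $K_n$ are free, their rank series $\sum_n(\operatorname{rank}K_n)X^n$ must be
\begin{equation}\label{eq:series}
\frac{1}{(1+X)^2(1-2X)}=\frac1{1-3X^2-2X^3},
\end{equation}
and this is the rank series of a free algebra on three generators of degree two and two of degree three. So $K$ should be a subalgebra, and we need to know how $D_\eta$ acts on products.

\section{A subalgebra on which $D_\eta$ is almost a derivation}\label{sec:N}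

When a factor of $x$ in a product $wx$ is pulled to the left end, it must cross $w$, and the result depends on which letter arrives at $w$. For $j=1,2$, $w\in V^{\otimes m}$ and $x\in V^{\otimes n}$ we record the effect of such a crossing by the degree-preserving operators
\[
L^\eta_j(w)=(\eta\otimes\mathrm{id})R_1\cdots R_m(wv_j),\qquad P^\eta_j(x)=(\mathrm{id}\otimes\eta)R_n\cdots R_1(v_jx).
\]

\begin{lemma}\label{lem:prod}
For homogeneous $w,x\in T$,
\begin{align}
\partial^l_\eta(wx)&=\partial^l_\eta(w)\,x+(-1)^{|w|}\sum_{j=1}^2L^\eta_j(w)\,\partial^l_{e_j}(x),\label{eq:left}\\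
\partial^r_\eta(wx)&=\sum_{j=1}^2\partial^r_{e_j}(w)\,P^\eta_j(x)+(-1)^{|w|}w\,\partial^r_\eta(x).\label{eq:right}
\end{align}
\end{lemma}

\begin{proof}
Let $|w|=m$, $|x|=n$. Every $x'\in T$ of positive degree satisfies
\[
x'=\sum_jv_j\,(e_j\otimes\mathrm{id})(x')=\sum_j(\mathrm{id}\otimes e_j)(x')\,v_j .
\]
The left faces with index $i\le m$ involve only the factors of $w$ and sum to $\partial^l_\eta(w)x$. For the face with index $m+i$, $1\le i\le n$,
\[
R_{m+1}\cdots R_{m+i-1}(wx)=w\,R_1\cdots R_{i-1}(x)=\sum_jwv_j\,d^l_{e_j,i}(x).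
\]
The remaining map $(\eta\otimes\mathrm{id})R_1\cdots R_m$ acts on the factors of $wv_j$ only, so $d^l_{\eta,m+i}(wx)=\sum_jL_j^\eta(w)\,d^l_{e_j,i}(x)$. Summing with signs $(-1)^{m+i}$ gives \eqref{eq:left}.

The right faces with index $m+i$ involve only the factors of $x$ and sum to $(-1)^mw\,\partial^r_\eta(x)$. For $i\le m$ we have $R_{m-1}\cdots R_i(w)=\sum_jd^r_{e_j,i}(w)\,v_j$, and $(\mathrm{id}\otimes\eta)R_{m+n-1}\cdots R_m$ acts on the factors of $v_jx$ only, giving $P^\eta_j(x)$. Summing with signs $(-1)^i$ gives \eqref{eq:right}.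
\end{proof}

The two formulas are twisted on opposite sides, so their difference is not a product rule for $D_\eta$. The remedy is to work where one of them is trivial. Since \eqref{eq:left} involves $\partial^l_{e_1}$ and $\partial^l_{e_2}$, we ask for vanishing for all functionals at once:
\[
N=\bigcap_{\eta\in V^*}\ker\partial^l_\eta .
\]
This is a graded submodule containing $1$. By \eqref{eq:left},
\begin{equation}\label{eq:Nlin}
\partial^l_\eta(wx)=\partial^l_\eta(w)\,x\qquad(w\in T,\ x\in N),
\end{equation}
so $N$ is a subalgebra, and on $N$ we have $D_\eta=-\partial^r_\eta$. In \eqref{eq:right} the operator $P^\eta_2$ is the scalar $\lambda_2$, by \eqref{eq:free2}. The whole twisting is therefore carried by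
\[
h_\eta=P^\eta_1-\lambda_1\,\mathrm{id},
\]
which measures the failure of $v_1$ to pass freely to the right. The same operator appears as the error term when one multiplies by $v_1$ on the left, while multiplying by $v_1$ on the right produces no error. This suggests comparing the two. Let $\theta\colon T\to T$ be the linear map of degree $1$ given on homogeneous elements by the graded commutator
\[
\theta(x)=v_1x-(-1)^{|x|}xv_1 .
\]
Expanding both sides gives
\begin{equation}\label{eq:theta}
\theta(wx)=\theta(w)x+(-1)^{|w|}w\,\theta(x),\qquad \theta^2(x)=ax-xa .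
\end{equation}

\begin{lemma}\label{lem:rule}
For homogeneous $w,x\in N$:
\begin{enumerate}
\item[(i)] $D_\eta(wx)=D_\eta(w)\,x+(-1)^{|w|}w\,D_\eta(x)+D_{e_1}(w)\,h_\eta(x)$;
\item[(ii)] $h_\eta(x)=D_\eta\theta(x)+\theta D_\eta(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $w$, $x$ and $wx$ lie in $N$, formula \eqref{eq:right} reads
\[
D_\eta(wx)=D_{e_1}(w)\bigl(\lambda_1x+h_\eta(x)\bigr)+D_{e_2}(w)\,\lambda_2x+(-1)^{|w|}wD_\eta(x),
\]
and $\lambda_1D_{e_1}+\lambda_2D_{e_2}=D_\eta$.

(ii) By \eqref{eq:Nlin}, $\partial^l_\eta(v_1x)=-\lambda_1x$. Since $\partial^r_{e_j}(v_1)=-e_j(v_1)$, formula \eqref{eq:right} gives $\partial^r_\eta(v_1x)=-P^\eta_1(x)-v_1\partial^r_\eta(x)$. Subtracting, $D_\eta(v_1x)=h_\eta(x)-v_1D_\eta(x)$. With Lemma~\ref{lem:free},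
\[
D_\eta\theta(x)=h_\eta(x)-v_1D_\eta(x)-(-1)^{|x|}D_\eta(x)v_1=h_\eta(x)-\theta D_\eta(x),
\]
because $D_\eta(x)$ has degree $|x|-1$.
\end{proof}

Part (i) says that $D_\eta$ obeys the graded Leibniz rule on $N$ up to one error term, and part (ii) says that the operator in the error term is null-homotopic, by a homotopy $\theta$ that does not depend on $\eta$.

\section{Five generators}\label{sec:K}

We now find in $N$ the generators predicted by \eqref{eq:series}. In degree two, \eqref{eq:deg2} shows that the vectors fixed by $R$ lie in $N$; these include $a$, $b$, $c$. In degree three the words $\mathtt{122}$ and $\mathtt{112}$ must be modified by words that $D_\eta$ kills, and $\theta$ supplies the modification. Put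
\[
p=\theta(b)=\mathtt{122}-\mathtt{221},\qquad q=\theta(c)=\mathtt{112}-(1-t)\,\mathtt{121}-t\,\mathtt{211}.
\]
Let $W_2$ be the span of $a,b,c$, let $W_3$ be the span of $p,q$, and let $W=W_2\oplus W_3$. The five elements form a basis of $W$, because each of the words $\mathtt{11},\mathtt{22},\mathtt{12},\mathtt{122},\mathtt{112}$ occurs in exactly one of them, with coefficient $1$.

\begin{lemma}\label{lem:W}
We have $W\subset N$, $D_\eta W_2=0$, and
\[
D_\eta p=(1-t)\bigl(\lambda_2c-(1+t)\lambda_1b\bigr),\qquad D_\eta q=(1-t)\bigl((1+t)\lambda_2a-\lambda_1c\bigr).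
\]
In particular $D_\eta W\subset W_2$ for every $\eta$, and $(W,D_\eta)$ is a complex.
\end{lemma}

\begin{proof}
The operator $R$ fixes $a$ and $b$, and $R(c)=t\,\mathtt{21}+(1-t)\,\mathtt{12}+t\,\mathtt{12}=c$. So $W_2\subset N$ by \eqref{eq:deg2}, and $D_\eta W_2=0$ by \eqref{eq:D2}. In degree three, $\partial^l_\eta=(\eta\otimes\mathrm{id})S$ with $S=-1+R_1-R_1R_2$. Let $x\in W_2$. Since $R_2$ fixes $v_1x$, we get $S(v_1x)=-v_1x$. Since $R_1$ fixes $xv_1$, we get $S(xv_1)=-R_1R_2(xv_1)=-v_1x$ by \eqref{eq:free2}. Hence $S\theta(x)=0$ and $p,q\in N$. Finally, $p-\mathtt{122}$ and $q-\mathtt{112}$ are combinations of words ending in $v_1$, which $D_\eta$ kills in degree three, so the formulas are \eqref{eq:D3}.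
\end{proof}

Let $K\subset N$ be the subalgebra generated by $W$, and let $T(W)=\bigoplus_{r\ge0}W^{\otimes r}$ be the tensor algebra of $W$, graded by total degree.

\begin{proposition}\label{prop:K}
The multiplication map $\pi\colon T(W)\to K$ is an isomorphism, $\theta(K)\subset K$, and the map $K^4\to T$,
\[
(x_0,x_1,x_2,x_3)\longmapsto x_0+x_1v_1+v_2x_2+v_2x_3v_1,
\]
is bijective.
\end{proposition}

\begin{proof}
We have $\theta(1)=0$, $\theta(a)=0$, $\theta(b)=p$, $\theta(c)=q$, and by \eqref{eq:theta} $\theta(p)=ab-ba$, $\theta(q)=ac-ca$. The product rule in \eqref{eq:theta} then gives $\theta(K)\subset K$.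

It is easier to begin with all extra letters on the left. Let $\Sigma=K+v_1K+v_2K+v_2v_1K$. This is a right $K$-submodule of $T$, generated by $1$, $v_1$, $v_2$, $v_2v_1$. It is closed under left multiplication by $v_1$ and $v_2$: the products $v_1\cdot 1$, $v_2\cdot1$, $v_2\cdot v_1$ are generators, and
\begin{gather*}
v_1\cdot v_1=a,\qquad v_2\cdot v_2=b,\qquad v_1\cdot v_2=c-t\,v_2v_1,\qquad v_2\cdot v_2v_1=bv_1=v_1b-p,\\
v_1\cdot v_2v_1=(c-t\,v_2v_1)v_1=v_1c-q-t\,v_2a
\end{gather*}
all lie in $\Sigma$. Since $1\in\Sigma$, we get $\Sigma=T$. So the map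
\[
T(W)^4\to T,\qquad(g_0,g_1,g_2,g_3)\longmapsto\pi g_0+v_1\,\pi g_1+v_2\,\pi g_2+v_2v_1\,\pi g_3,
\]
is surjective. Shift the four summands of the source by $0,1,1,2$, so that the map preserves degrees. Counting words in letters of degrees $2,2,2,3,3$ gives $T(W)$ the rank series $1/(1-3X^2-2X^3)$. By \eqref{eq:series} the source has rank series $1/(1-2X)$, the same as $T$. A surjection between free modules of the same finite rank over a commutative ring is an isomorphism: its matrix has a right inverse, so its determinant is a unit. Hence the map is bijective in each degree. It follows that $\pi$ is injective and that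
\begin{equation}\label{eq:leftdec}
K^4\to T,\qquad(x_0,x_1,x_2,x_3)\longmapsto x_0+v_1x_1+v_2x_2+v_2v_1x_3,
\end{equation}
is bijective.

To move $v_1$ to the right, let $\iota$ be the involution of $T$ that is $(-1)^n$ in degree $n$. The definition of $\theta$ gives $xv_1=v_1\iota x-\theta\iota x$, so
\[
x_0+x_1v_1+v_2x_2+v_2x_3v_1=(x_0-\theta\iota x_1)+v_1\,\iota x_1+v_2(x_2-\theta\iota x_3)+v_2v_1\,\iota x_3 .
\]
Since $\theta(K)\subset K$, the map in the statement is \eqref{eq:leftdec} composed with the triangular automorphism $(x_0,x_1,x_2,x_3)\mapsto(x_0-\theta\iota x_1,\ \iota x_1,\ x_2-\theta\iota x_3,\ \iota x_3)$ of $K^4$.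
\end{proof}

\begin{remark}
In fact $K=N$. Write $x\in N$ as in \eqref{eq:leftdec}. By \eqref{eq:Nlin} and \eqref{eq:deg2}, $0=\partial^l_\eta(x)=-\lambda_1x_1-\lambda_2x_2+(\lambda_1v_2-\lambda_2v_1)x_3$ for all $\eta$. Taking $\eta=e_1$ gives $x_1=x_3=0$ by the bijectivity of \eqref{eq:leftdec}, and then $\eta=e_2$ gives $x_2=0$.
\end{remark}

\section{Straightening the product rule}\label{sec:Psi}

Recall that the tensor product of complexes has the differential $g\otimes g'\mapsto dg\otimes g'+(-1)^{|g|}g\otimes dg'$. Let $\delta_\eta$ be the resulting differential on $T(W)$, the direct sum of the tensor powers of the complex $(W,D_\eta)$. Thus $\delta_\eta^2=0$, $\delta_\eta(1)=0$, and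
\[
\delta_\eta(w\otimes x)=D_\eta w\otimes x+(-1)^{|w|}w\otimes\delta_\eta x\qquad(w\in W,\ x\in T(W)).
\]
If $D_\eta$ were a derivation of $K$, then $\pi$ would carry $\delta_\eta$ to $D_\eta$. For a left factor in $W_2$ there is no obstruction: Lemmas~\ref{lem:rule}(i) and~\ref{lem:W} give
\begin{equation}\label{eq:W2lin}
D_\eta(wx)=wD_\eta(x)\qquad(w\in W_2,\ x\in N).
\end{equation}
For a left factor in $W_3$ the error term $D_{e_1}(w)h_\eta(x)$ is present. As $h_\eta(1)=0$ and $K_1=0$, it first occurs in degree five.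

\begin{example}\label{ex:deg5}
We have $D_{e_1}p=-(1-t^2)b$, and $h_\eta(b)=D_\eta\theta(b)=D_\eta p$ by Lemma~\ref{lem:rule}(ii). So Lemma~\ref{lem:rule}(i) gives
\[
D_\eta(pb)=D_\eta(p)\,b-(1-t^2)\,b\,D_\eta(p),
\]
whereas the Leibniz rule predicts $D_\eta(p)\,b$. By \eqref{eq:W2lin} the error is $-D_\eta\bigl((1-t^2)\,bp\bigr)$, so the corrected product $p*b=pb+(1-t^2)\,bp$ satisfies $D_\eta(p*b)=D_\eta(p)\,b$. This also explains the entry $t^4-1$ in \eqref{eq:12n}. We have $\mathtt{12222}-\mathtt{22221}=\theta(b^2)=pb+bp=p*b+t^2\,bp$, and $D_\eta(\mathtt{22221})=0$ by Lemma~\ref{lem:free}, so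
\[
D_\eta(\mathtt{12222})=D_\eta(p)\,b+t^2\,b\,D_\eta(p).
\]
The word $\mathtt{2222}$ has coefficient $-(1-t^2)\lambda_1$ in both $D_\eta(p)\,b$ and $b\,D_\eta(p)$. The factor $1+t^2$ comes from the choice of the basis of words and produces no torsion of its own.
\end{example}

The correction in the example is $-D_{e_1}(p)\,\theta(b)$. In general, define linear maps $\Psi\colon W^{\otimes r}\to K$ recursively by $\Psi(1)=1$ and
\begin{equation}\label{eq:Psi}
\Psi(w\otimes x)=w\,\Psi(x)-D_{e_1}(w)\,\theta\Psi(x)\qquad(w\in W,\ x\in W^{\otimes r-1}).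
\end{equation}
The right side is bilinear in $w$ and $x$, has degree $|w|+|x|$, and lies in $K$ because $D_{e_1}w\in W_2$ and $\theta(K)\subset K$. The correction vanishes for $w\in W_2$. The map $\Psi$ does not depend on $\eta$; unlike $\pi$, it is not required to be multiplicative.

\begin{proposition}\label{prop:Psi}
The map $\Psi\colon T(W)\to K$ is an isomorphism of graded modules, and $D_\eta\Psi=\Psi\delta_\eta$ for every $\eta\in V^*$.
\end{proposition}

\begin{proof}
\emph{Bijectivity.} We induct on the degree $n$; the case $n=0$ is the identity of $A$. Let $n\ge1$, with $K_j=T(W)_j=0$ for $j<0$. Since $\pi$ is an isomorphism, $K_n=W_2K_{n-2}\oplus W_3K_{n-3}$, and multiplication maps $W_j\otimes K_{n-j}$ isomorphically onto $W_jK_{n-j}$. By induction, $w\otimes x\mapsto w\Psi(x)$ is an isomorphism from $W_j\otimes T(W)_{n-j}$ onto $W_jK_{n-j}$. On $W_2\otimes T(W)_{n-2}$ this map is $\Psi$. On $W_3\otimes T(W)_{n-3}$ it differs from $\Psi$ by a map into $W_2K_{n-2}$. So $\Psi$ is block triangular with invertible diagonal blocks.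

\emph{Compatibility.} We induct on the number $r$ of tensor factors; for $r=0$ both sides vanish. Let $w\in W$ be homogeneous, $x\in W^{\otimes r-1}$ homogeneous, $\bar x=\Psi(x)$, and assume $D_\eta\bar x=\Psi(\delta_\eta x)$. Both parts of Lemma~\ref{lem:rule} give
\[
D_\eta(w\bar x)=D_\eta(w)\,\bar x+(-1)^{|w|}wD_\eta\bar x+D_{e_1}(w)\bigl(D_\eta\theta\bar x+\theta D_\eta\bar x\bigr).
\]
Since $D_{e_1}w\in W_2$ and $\theta\bar x\in K\subset N$, formula \eqref{eq:W2lin} gives $D_\eta\bigl(D_{e_1}(w)\,\theta\bar x\bigr)=D_{e_1}(w)\,D_\eta\theta\bar x$. Subtracting,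
\[
D_\eta\Psi(w\otimes x)=D_\eta(w)\,\bar x+(-1)^{|w|}wD_\eta\bar x+D_{e_1}(w)\,\theta D_\eta\bar x .
\]
The last term is zero if $|w|=2$, and $(-1)^{|w|}=-1$ if $|w|=3$. In both cases
\[
D_\eta\Psi(w\otimes x)=D_\eta(w)\,\bar x+(-1)^{|w|}\bigl(wD_\eta\bar x-D_{e_1}(w)\,\theta D_\eta\bar x\bigr).
\]
The first term is $\Psi(D_\eta w\otimes x)$ because $D_\eta w\in W_2$, and the bracket is $\Psi(w\otimes\delta_\eta x)$ by \eqref{eq:Psi} and the inductive hypothesis. The sum is $\Psi\delta_\eta(w\otimes x)$.
\end{proof}

A single correction term suffices because of two features of $W$: the generators with $D_{e_1}w\ne0$ have odd degree, which gives the leftover term $D_{e_1}(w)\,\theta D_\eta\bar x$ the sign it needs, and $D_{e_1}w$ lies in $W_2$, so that the correction creates no new error.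

For a complex $C=(C,d)$ let $C[j]$ be the complex with $C[j]_n=C_{n-j}$ and the same differential. The map that is $(-1)^n$ in degree $n$ is an isomorphism $(C,d)\cong(C,-d)$, so the overall sign of a differential never matters.

\begin{corollary}\label{cor:four}
For every $\eta\in V^*$ we have $D_\eta^2=0$, and with $C=(T(W),\delta_\eta)$,
\[
(T,D_\eta)\cong C\oplus C[1]\oplus C[1]\oplus C[2].
\]
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:Psi}, $D_\eta(K)\subset K$ and $(K,D_\eta)\cong C$. By Proposition~\ref{prop:K} the decomposition \eqref{eq:wish} holds, and the maps $x\mapsto xv_1$, $x\mapsto v_2x$, $x\mapsto v_2xv_1$ are injective on $K$. By Lemma~\ref{lem:free}, $D_\eta(xv_1)=D_\eta(x)v_1$, $D_\eta(v_2x)=-v_2D_\eta(x)$ and $D_\eta(v_2xv_1)=-v_2D_\eta(x)v_1$. So each of the four pieces is stable under $D_\eta$ and is a shifted copy of $C$ up to the sign of the differential.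
\end{proof}

\section{Splitting the tensor algebra}\label{sec:split}

From now on $\lambda_1,\lambda_2$ generate the unit ideal. This hypothesis is used only in the next lemma, which generalizes the change of basis in Example~\ref{ex:H2}.

\begin{lemma}\label{lem:splitW}
The complex $(W,D_\eta)$ is a direct sum $Az\oplus M\oplus M'$ with
\[
Az\cong A(2),\qquad M\cong M_{1-t^2}(2),\qquad M'\cong M_{1-t}(2).
\]
\end{lemma}

\begin{proof}
Choose $\mu_1,\mu_2$ with $\mu_1\lambda_1+\mu_2\lambda_2=1$. Cubing this relation, and noting that each monomial of degree three in $\lambda_1,\lambda_2$ is divisible by $\lambda_1^2$ or $\lambda_2^2$, we find $\kappa_1,\kappa_2$ with $\kappa_1\lambda_1^2+\kappa_2\lambda_2^2=1$. Put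
\begin{gather*}
p'=\mu_2p-\mu_1q,\qquad q'=\lambda_1p+\lambda_2q,\\
c'=c-(1+t)(\mu_1\lambda_2a+\mu_2\lambda_1b),\qquad a'=\lambda_2^2a-\lambda_1^2b,\qquad z=\kappa_1a+\kappa_2b .
\end{gather*}
The pair $p',q'$ is a basis of $W_3$, since its determinant with respect to $p,q$ is $\mu_2\lambda_2+\mu_1\lambda_1=1$. The pair $a',z$ is a basis of $Aa\oplus Ab$, since its determinant is $\kappa_2\lambda_2^2+\kappa_1\lambda_1^2=1$; hence $c',a',z$ is a basis of $W_2$. By Lemma~\ref{lem:W},
\begin{align*}
D_\eta p'&=(1-t)\bigl((\mu_2\lambda_2+\mu_1\lambda_1)c-(1+t)(\mu_2\lambda_1b+\mu_1\lambda_2a)\bigr)=(1-t)\,c',\\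
D_\eta q'&=(1-t)\bigl(\lambda_1\lambda_2c-(1+t)\lambda_1^2b+(1+t)\lambda_2^2a-\lambda_1\lambda_2c\bigr)=(1-t^2)\,a'.
\end{align*}
Take $M=Aq'\oplus Aa'$ and $M'=Ap'\oplus Ac'$.
\end{proof}

For $\eta=\varepsilon$ we may take $\mu_1=\kappa_1=0$ and $\mu_2=\kappa_2=1$, which gives $p'=p$, $q'=p+q$, $c'=c-(1+t)b$, $a'=a-b$, $z=b$.

It remains to decompose tensor products of the pieces. The next lemma is the reason why no torsion orders other than $1-t$ and $1-t^2$ occur: since $1-t$ divides $1-t^2$, a tensor product of two pieces splits into pieces of the same two types.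

\begin{lemma}\label{lem:tensor}
Let $u,u'\in A$ with $u\in u'A$. Then $M_u(m)\otimes M_{u'}(n)$ and $M_{u'}(n)\otimes M_u(m)$ are both isomorphic to $M_{u'}(m+n)\oplus M_{u'}(m+n+1)$.
\end{lemma}

\begin{proof}
Write $u=\gamma u'$. Let $g_0,g_1$ and $g'_0,g'_1$ be the generators of $M_u(m)$ and $M_{u'}(n)$, with $dg_1=ug_0$ and $dg_1'=u'g'_0$. Put $g=g_1\otimes g_0'-(-1)^m\gamma\,g_0\otimes g'_1$. Then $g_0\otimes g_0'$, $g_0\otimes g_1'$, $g$, $g_1\otimes g'_1$ form a basis of the first tensor product, in degrees $m+n$, $m+n+1$, $m+n+1$, $m+n+2$, and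
\begin{gather*}
d(g_0\otimes g'_1)=(-1)^mu'\,g_0\otimes g'_0,\qquad dg=(u-\gamma u')\,g_0\otimes g_0'=0,\\
d(g_1\otimes g'_1)=u\,g_0\otimes g'_1-(-1)^mu'\,g_1\otimes g'_0=-(-1)^mu'g .
\end{gather*}
This is the required splitting, as $M_{-u'}(j)\cong M_{u'}(j)$. For the other order use the isomorphism of complexes $E\otimes E'\to E'\otimes E$, $x\otimes x'\mapsto(-1)^{|x||x'|}x'\otimes x$.
\end{proof}

By Lemma~\ref{lem:splitW} and distributivity of $\otimes$ over $\oplus$, the complex $C=(T(W),\delta_\eta)$ is the direct sum, over all words in the three letters $z,M,M'$, of the corresponding tensor products of $Az$, $M$, $M'$.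

\begin{lemma}\label{lem:words}
The complex attached to a word is
\begin{enumerate}
\item[(a)] $A(2r)$ if the word is $z^r$, $r\ge0$;
\item[(b)] a finite direct sum of complexes $M_{1-t^2}(n)$ if the word contains $M$ but not $M'$;
\item[(c)] a finite direct sum of complexes $M_{1-t}(n)$ if the word contains $M'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induct on the length, appending one letter on the right; the empty word gives $A(0)$. If the shorter word is $z^r$, use $A(2r)\otimes A(2)\cong A(2r+2)$ and $A(2r)\otimes M_u(2)\cong M_u(2r+2)$. Otherwise the shorter word gives a sum of complexes $M_u(n)$ with $u=1-t^2$ in case (b) and $u=1-t$ in case (c). Appending $z$ replaces $M_u(n)$ by $M_u(n+2)$ and keeps the case. Appending $M$ or $M'$ is computed by Lemma~\ref{lem:tensor}: the result has type $1-t^2$ if the shorter word is in case (b) and the new letter is $M$, and type $1-t$ in the three other combinations, which are exactly those in which the longer word contains $M'$.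
\end{proof}

\section{Counting the summands}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We may assume $A\ne0$, so that free modules have well-defined ranks. Corollary~\ref{cor:four} and Lemma~\ref{lem:words} give a decomposition of the stated shape, in which $\beta_n,\sigma_n,\alpha_n$ count the summands coming from words of kinds (a), (b), (c). Let $\beta(X),\sigma(X),\alpha(X)$ be their generating functions. We compare rank series. A summand $M_u(n)$ contributes $X^n(1+X)$. The letter $z$ has series $X^2$, the letters $M$ and $M'$ have series $X^2+X^3$, and series multiply along a word. So all words in $z$, all words in $z,M$, and all words in $z,M,M'$ have total series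
\[
\frac1{1-X^2},\qquad\frac1{1-2X^2-X^3},\qquad\frac1{1-3X^2-2X^3}.
\]
The four shifted copies in Corollary~\ref{cor:four} contribute the factor $(1+X)^2$. Kind (a) gives
\[
\beta(X)=\frac{(1+X)^2}{1-X^2}=\frac{1+X}{1-X},
\]
so $\beta_0=1$ and $\beta_n=2$ for $n\ge1$. Kinds (b) and (c) give
\begin{align*}
(1+X)\,\sigma(X)&=(1+X)^2\Bigl[\frac1{1-2X^2-X^3}-\frac1{1-X^2}\Bigr],\\
(1+X)\,\alpha(X)&=(1+X)^2\Bigl[\frac1{1-3X^2-2X^3}-\frac1{1-2X^2-X^3}\Bigr].
\end{align*}
The Fibonacci numbers enter through the factorization $1-2X^2-X^3=(1+X)(1-X-X^2)$. Together with \eqref{eq:series} it yields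
\[
\sigma(X)=\frac1{1-X-X^2}-\frac1{1-X},\qquad \alpha(X)=\frac1{(1+X)(1-2X)}-\frac1{1-X-X^2}.
\]
Now $1/(1-X-X^2)=\sum_{n\ge0}f_{n+1}X^n$ and
\[
\frac1{(1+X)(1-2X)}=\frac13\Bigl(\frac2{1-2X}+\frac1{1+X}\Bigr),
\]
which gives the stated formulas for $\sigma_n$ and $\alpha_n$.

For $n\ge1$, summing $f_i=f_{i+2}-f_{i+1}$ over $1\le i\le n-1$ gives $s_{n-2}=f_{n+1}-1=\sigma_n$. The formula for $\alpha_n$ gives $\alpha_1=0=a_1$. For $n\ge2$, comparing ranks in degree $n$ of the decomposition gives
\[
2^n=\beta_n+\alpha_{n-1}+\sigma_{n-1}+\alpha_n+\sigma_n=2+\alpha_{n-1}+s_{n-3}+\alpha_n+s_{n-2},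
\]
which is the recurrence \eqref{eq:rec}. Hence $\alpha_n=a_n$ for all $n\ge1$.
\end{proof}

For $n=1,\dots,5$ the formulas give $a_n=0,1,2,6,13$ and $s_{n-2}=0,1,2,4,7$.

\begin{remark}[The free part]
Let $\eta=\varepsilon$, so that $z=b$. Since $\Psi(b^{\otimes r})=b^r$, the summands $A(n)$ are spanned by $b^r$, $b^rv_1$, $v_2b^r$, $v_2b^rv_1$ with $r\ge0$. In degree $n\ge1$ these are the words $v_2^{\,n}$ and $v_2^{\,n-1}v_1$. In Theorem~\ref{thm:conj} their classes form a basis of $H_n$ modulo torsion.
\end{remark}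

\begin{remark}[Field coefficients]
Let $A$ be a field and $\eta\neq0$. If $t\ne\pm1$, all two-term pieces are acyclic and the homology has dimension $\beta_n$ in degree $n$. If $t=1$, then $D_\eta=0$ and the dimension is $2^n$. If $t=-1\neq1$, the pieces $M_{1-t}(n)$ are acyclic and the pieces $M_{1-t^2}(n)$ have zero differential, so for $n\ge1$ the dimension is $2+\sigma_n+\sigma_{n-1}=f_{n+2}$.
\end{remark}

\begin{remark}[The hypothesis on $\eta$]
Theorem~\ref{thm:main} fails without unimodularity. If $\eta$ is unimodular and $u\in A$, then $D_{u\eta}=uD_\eta$, so the pieces for $u\eta$ are $M_{u(1-t)}(n)$ and $M_{u(1-t^2)}(n)$. For $A=k$, $t=y^2$, $u=0$ the homology in degree two is $k^4$, which has no torsion. Corollary~\ref{cor:four} still applies to every $\eta$.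
\end{remark}

\begin{thebibliography}{9}
\bibitem{PW} Jozef H. Przytycki and Xiao Wang, \emph{Equivalence of two definitions of set-theoretic Yang-Baxter homology}, arXiv:1611.01178 (2016).
\end{thebibliography}
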